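\title{Upper semicontinuity of leafwise dimension\\ for actions of the affine group of the line}

\begin{abstract}
Let the upper triangular group $B<\mathrm{SL}_2(\mathbb{R})$, generated by the diagonal flow $a_t$ and the unipotent group $U$, act continuously on a locally compact second countable space. An $a$-invariant ergodic probability measure for which almost every $U$-orbit is free has a leafwise dimension: the local dimension of its conditional measures along $U$-orbits. We prove that this dimension is upper semicontinuous under weak-$*$ limits, when the dimension of the limit is averaged over its ergodic components and non-free components are counted with dimension $1$. The proof lifts each measure to the joint law of a point and its normalized leafwise measure. These laws satisfy a mass-transport identity that survives weak limits, the dimension is a continuous function of the law, and projecting back can only increase the dimension. The same method gives a variational formula for the dimension, a version with escape of mass, and the characterization of dimension $1$ by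 $U$-invariance.
\end{abstract}

\section{Introduction}\label{sec:intro}

For $t,s\in\mathbb{R}$ let
\[
a_t=\begin{pmatrix}e^{t/2}&0\\0&e^{-t/2}\end{pmatrix},\qquad
u_s=\begin{pmatrix}1&s\\0&1\end{pmatrix},
\]
let $U=\{u_s:s\in\mathbb{R}\}\cong\mathbb{R}$, and let $B<\mathrm{SL}_2(\mathbb{R})$ be the group generated by all $a_t$ and $u_s$. The relation
\begin{equation}\label{eq:commute}
a_t u_s a_{-t}=u_{e^t s}
\end{equation}
shows that $B\cong\mathbb{R}\ltimes\mathbb{R}$ is the group of maps $y\mapsto e^ty+s$ of the line. Throughout, $X$ is a locally compact second countable Hausdorff space on which $B$ acts continuously. By \eqref{eq:commute}, $a_t$ maps $U$-orbits to $U$-orbits and multiplies the parameter $s$ along them by $e^t$. A measure is \emph{$a$-invariant} if it is invariant under every $a_t$, and \emph{ergodic} refers to the flow $(a_t)$.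

An $a$-invariant ergodic probability $\mu$ on $X$ is \emph{$u$-free} if for $\mu$-a.e.\ $x$ the map $s\mapsto u_sx$ is injective. Such a $\mu$ has a system of \emph{leafwise measures} $\mu_x$: Radon measures on $U\cong\mathbb{R}$, defined for $\mu$-a.e.\ $x$ up to a positive scalar, which record the conditional measures of $\mu$ on bounded pieces of the orbit $Ux$, read in the coordinate $s$ in which $x$ itself is the origin. Their precise properties are recalled in Section~\ref{sec:leafwise}. The \emph{leafwise dimension} $\dim^u\mu\in[0,1]$ is the $\mu$-a.e.\ constant value of the local dimension at the origin,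
\begin{equation}\label{eq:dimdef}
\lim_{r\to0}\frac{\log\mu_x([-r,r])}{\log r},
\end{equation}
which does not depend on the scalar. (That the limit exists, is a.e.\ constant and lies in $[0,1]$ also follows from the proof; see Lemma~\ref{lem:lift}.) The dimension measures how much $\mu$ spreads along $U$-orbits at small scales: it is $0$ when $\mu_x$ has an atom at the origin, and $1$ when $\mu_x$ is Lebesgue measure.

We study how this number behaves in a limit. Let $\mu_k$ be $a$-invariant, ergodic, $u$-free probabilities that converge in the weak-$*$ topology, that is, against compactly supported continuous functions, to a probability $\mu_\infty$. The limit is $a$-invariant, but it need be neither ergodic nor $u$-free. So we write its ergodic decomposition $\mu_\infty=\int_X\mu_\infty^x\,d\mu_\infty(x)$, adopt the convention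
\[
\dim^u\eta=1\quad\text{if the ergodic probability }\eta\text{ is not $u$-free},
\]
and ask whether the average of $\dim^u\mu_\infty^x$ is at least $\limsup_k\dim^u\mu_k$. This question is taken from \cite{Solan}.

Weak-$*$ convergence sees a measure at a fixed resolution, while \eqref{eq:dimdef} depends on arbitrarily small scales, so one should not expect continuity. The following two examples indicate which inequality to expect, and why invariance must enter.

\begin{example}[The dimension can jump up]\label{ex:jump}
Let $X=\mathbb{R}\times\{0,1,\tfrac12,\tfrac13,\dots\}$ with $u_sa_t\cdot(y,\epsilon)=(e^ty+\epsilon s,\epsilon)$. This is a continuous action of $B$: relation \eqref{eq:commute} reads $e^t(e^{-t}y+\epsilon s)=y+\epsilon e^ts$. The point $(0,1/k)$ is fixed by every $a_t$ and has a free $U$-orbit, so $\mu_k=\delta_{(0,1/k)}$ is $a$-invariant, ergodic and $u$-free. A conditional measure of a Dirac mass is that Dirac mass, so by property (L3) of Section~\ref{sec:leafwise} the leafwise measure is a multiple of $\delta_0$ and $\dim^u\mu_k=0$. The limit $\delta_{(0,0)}$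 sits at a fixed point of $U$, is not $u$-free, and has dimension $1$ by the convention.
\end{example}

\begin{example}[Without invariance it can drop]\label{ex:drop}
Let $X=\mathbb{R}$ with $u_sy=y+s$. The space is a single orbit, so the measure seen from $y$ along its orbit is the translate of the measure itself. The uniform probability on $[-1/k,1/k]$ has local dimension $1$ at every point of its support, and it converges to $\delta_0$, of local dimension $0$. These measures are not $a$-invariant.
\end{example}

What invariance adds is a link between scales. The flow $a_t$ magnifies $\mu_x$ near the origin, so the behavior of $\mu_x$ at scale $e^{-n}$ is the behavior of $\mu_{a_nx}$ at scale $1$, and the ergodic theorem turns the limit \eqref{eq:dimdef} into a space average of a quantity at scale $1$. A large dimension of $\mu_k$ is therefore visible at a fixed scale and should persist in the limit. The convention is also natural: an ergodic measure that is not $u$-free is carried by the fixed points of $U$ (Lemma~\ref{lem:period}), so it is $U$-invariant, and we shall see that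 $U$-invariance is exactly the case of dimension $1$. The answer to the question is positive.

\begin{theorem}\label{thm:main}
Let $(\mu_k)_{k\ge1}$ be $a$-invariant, ergodic, $u$-free probability measures on $X$ that converge in the weak-$*$ topology to a probability measure $\mu_\infty$ with ergodic decomposition $\mu_\infty=\int_X\mu_\infty^x\,d\mu_\infty(x)$. Then $x\mapsto\dim^u\mu_\infty^x$ is measurable and
\[
\int_X\dim^u\mu_\infty^x\,d\mu_\infty(x)\ \ge\ \limsup_{k\to\infty}\dim^u\mu_k .
\]
\end{theorem}

The difficulty is that the quantity at scale $1$ is a function of $\mu_x$, and $\mu_x$ depends on $x$ and on $\mu$ only measurably; nothing relates the leafwise measures of $\mu_k$ to those of $\mu_\infty$ directly. We get around this by making the leafwise measure a coordinate. Let $\mathcal{N}$ be the space of suitably normalized Radon measures on $\mathbb{R}$. The proof has three steps.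
\begin{itemize}
\item \emph{Lift.} The joint law of $x$ and its normalized leafwise measure is a probability on $X\times\mathcal{N}$. It is invariant under a lift of the flow, and it satisfies a \emph{flip identity}, which expresses that two points drawn from the same piece of orbit are exchangeable. We call any probability with these two properties and $X$-marginal $\mu$ a \emph{lift} of $\mu$, and write $\mathcal{Q}(\mu)$ for the set of lifts (Definition~\ref{def:lift}).
\item \emph{Take a limit.} The flip identity alone gives uniform bounds, from which lifts of $\mu_k$ accumulate on lifts of $\mu_\infty$. The dimension carried by a lift $Q$ is $\int f\,dQ$ for an explicit continuous function $f$ on $\mathcal{N}$, defined in \eqref{eq:f}, and $\int f\,dQ$ depends continuously on $Q$ (Section~\ref{sec:compact}).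
\item \emph{Project.} A limit lift need not be the law of the leafwise measures of $\mu_\infty$, but the dimension it carries is at most the leafwise dimension (Section~\ref{sec:project}). This is the only place where an inequality appears.
\end{itemize}

The method gives more, although none of the following is needed for Theorem~\ref{thm:main}. For a finite $a$-invariant measure $\mu$, with no ergodicity or freeness assumed, put
\[
D(\mu)=\int_X\dim^u\mu^x\,d\mu(x),
\]
where $\mu^x$ are the ergodic components, the convention above is in force, and $D(0)=0$. Let $\operatorname{Inv}(X)$ be the set of $a$-invariant probabilities. We say that finite measures converge \emph{vaguely} if their integrals against each function in $C_c(X)$ converge; the limit may have smaller mass.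

\begin{theorem}\label{thm:second}
\begin{enumerate}
\item[(a)] $D$ is affine on $\operatorname{Inv}(X)$, and $D(\mu)=\max_{Q\in\mathcal{Q}(\mu)}\int f\,dQ$.
\item[(b)] If $\mu_k\in\operatorname{Inv}(X)$ converge vaguely to $\mu_\infty$ with $\mu_\infty(X)=1-p$, $p\in[0,1]$, then $D(\mu_\infty)+p\ge\limsup_kD(\mu_k)$. In particular $D$ is upper semicontinuous on $\operatorname{Inv}(X)$.
\item[(c)] For $\mu\in\operatorname{Inv}(X)$, $D(\mu)=1$ if and only if $\mu$ is $U$-invariant. Hence if $\mu_k\in\operatorname{Inv}(X)$, $D(\mu_k)\to1$ and $\mu_k\to\mu_\infty$ vaguely, then $\mu_\infty$ is $B$-invariant.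
\item[(d)] In Theorem~\ref{thm:main} the value $1$ in the convention cannot be replaced by any $c<1$, nor can $p$ in (b) be replaced by $cp$ with $c<1$. In general $D$ is not lower semicontinuous.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is proved at the end of Section~\ref{sec:project} and Theorem~\ref{thm:second} in Section~\ref{sec:second}.

\section{Leafwise measures and ergodic components}\label{sec:prelim}

\subsection{Spaces of measures}\label{sec:spaces}

The space $X$ is Polish. For a Polish space $Y$, the set $\mathcal{P}(Y)$ of Borel probabilities with the \emph{narrow} topology (convergence against bounded continuous functions) is Polish. A family in $\mathcal{P}(Y)$ is relatively compact if and only if it is tight (Prokhorov), and if $\mu_k\to\mu$ narrowly then $\mu(C)\ge\limsup\mu_k(C)$ for closed $C$. If probabilities on $X$ converge vaguely to a probability $\mu$, they converge narrowly: for $\chi\in C_c(X)$ with $0\le\chi\le1$ and $\int\chi\,d\mu>1-\epsilon$, all but finitely many $\mu_k$ give mass $>1-\epsilon$ to $\operatorname{supp}\chi$, so the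 sequence is tight.

Let $\mathcal{M}$ be the Polish space of Radon measures on $\mathbb{R}$ with the vague topology, and write $\nu(h)=\int h\,d\nu$. A subset of $\mathcal{M}$ on which $\nu((-R,R))$ is bounded for each $R$ is relatively compact, and $\nu\mapsto\nu(O)$ is lower semicontinuous for open $O$. If $F\ge0$ is Borel on $Y\times\mathcal{M}\times\mathbb{R}$, then $(y,\nu)\mapsto\int F(y,\nu,s)\,\nu(ds)$ is Borel. We use repeatedly:
\begin{equation}\label{eq:vague}
\begin{gathered}
\text{if }\nu_n\to\nu\text{ in }\mathcal{M}\text{ and }h_n\to h\text{ uniformly, with }h_n,h\text{ continuous and}\\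
\text{supported in one compact set }J\text{, then }\nu_n(h_n)\to\nu(h).
\end{gathered}
\end{equation}
Indeed $\nu_n(J)$ is bounded, so $\nu_n(h_n-h)\to0$. We write $\tau_s(r)=r-s$, so that $(\tau_s)_*\nu$ is $\nu$ seen from the point $s$, and $\nu\propto\nu'$ means $\nu=c\nu'$ with $0<c<\infty$.

Finally, recall \emph{disintegration}: if $\pi:Y\to Z$ is a Borel map of standard Borel spaces and $P$ is a finite measure on $Y$, there is a Borel family of probabilities $P_z$, unique up to a $\pi_*P$-null set of $z$, with $P_z(\pi^{-1}(z))=1$ for a.e.\ $z$ and $P=\int P_z\,d\pi_*P(z)$.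

\subsection{Periods of $U$-orbits}

Let $\operatorname{Fix}U=\{x:Ux=x\}$; it is closed, and $B$-invariant by \eqref{eq:commute}. Let $X_{\mathrm{free}}$ be the set of points with trivial stabilizer in $U$, and let $\mathcal{E}$ be the set of $a$-invariant ergodic probabilities. Between fixed points and free points lie the periodic points, and invariant probabilities do not see them, because the flow expands periods.

\begin{lemma}\label{lem:period}
The set $X_{\mathrm{free}}$ is Borel. If $\eta\in\mathcal{E}$ is not $u$-free, then $\eta(\operatorname{Fix}U)=1$.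
\end{lemma}

\begin{proof}
Let $c(x)=\inf\{s>0:u_sx=x\}\in[0,\infty]$. The stabilizer of $x$ is a closed subgroup of $U\cong\mathbb{R}$, so it is trivial if $c(x)=\infty$, equal to $c(x)\mathbb{Z}$ if $0<c(x)<\infty$, and equal to $\mathbb{R}$ if $c(x)=0$. Hence for $r>0$
\[
\{c\le r\}=\bigcup_n\{x:\ u_sx=x\text{ for some }s\in[1/n,r]\},
\]
a countable union of closed sets. So $c$ is Borel, and $X_{\mathrm{free}}=\{c=\infty\}$ is Borel. Since $u_sa_tx=a_tu_{e^{-t}s}x$, we have $c(a_tx)=e^tc(x)$. The disjoint sets $\{e^j\le c<e^{j+1}\}$, $j\in\mathbb{Z}$, are therefore permuted by $a_1$ and have equal $\eta$-measure, which must be $0$ because $\eta$ is finite. So $\eta$ is carried by $X_{\mathrm{free}}\cup\operatorname{Fix}U$. The invariant set $\operatorname{Fix}U$ has measure $0$ or $1$, and measure $0$ means that $\eta$ is $u$-free.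
\end{proof}

\subsection{Boxes and leafwise measures}\label{sec:leafwise}

Conditional measures along orbits are taken in pieces of $X$ with a product structure. Long pieces of this kind exist around every free point.

\begin{lemma}\label{lem:box}
Let $x_0\in X_{\mathrm{free}}$ and $R\ge2$. There are a compact set $S\subset X$ and an open set $W\ni x_0$ such that $(z,\sigma)\mapsto u_\sigma z$ is injective on $S\times[-R,R]$, hence a homeomorphism onto its image, and $W\subset\{u_\sigma z:z\in S,\ |\sigma|\le1\}$.
\end{lemma}

\begin{proof}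
We build a function that increases along orbits near $x_0$ and take a level set. Let $L=2R+1$. The orbit map of $x_0$ is a homeomorphism of $[-L-1,L+1]$ onto a closed subset of $X$, so by Tietze's theorem there is a bounded continuous $g$ on $X$ with $g(u_sx_0)=s$ for $|s|\le L+1$. Put $\theta(x)=\int_0^1g(u_rx)\,dr$. Then $\theta$ is continuous, $\theta(x_0)=\frac12$, and $\theta(u_sx)=\int_s^{s+1}g(u_rx)\,dr$ gives
\[
\frac{d}{ds}\theta(u_sx)=g(u_{s+1}x)-g(u_sx).
\]
The right side is continuous in $(x,s)$ and equals $1$ for $x=x_0$, $|s|\le L$. So there is a compact neighborhood $K$ of $x_0$ such that the derivative is $\ge\frac12$ for $x\in K$, $|s|\le L$. Let $W\subset K$ be an open neighborhood of $x_0$ on which $|\theta-\frac12|<\frac14$, and let $S$ be the compact set of $z\in\{u_bk:|b|\le1,\ k\in K\}$ with $\theta(z)=\frac12$.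

For $y\in W$ the function $s\mapsto\theta(u_sy)$ has slope $\ge\frac12$ and starts within $\frac14$ of $\frac12$, so it takes the value $\frac12$ at some $|s|\le\frac12$. Then $u_sy\in S$, which gives the inclusion. If $z=u_bk\in S$ with $|b|\le 1$, $k\in K$, then $s\mapsto\theta(u_sz)=\theta(u_{s+b}k)$ is strictly increasing on $[-L+1,L-1]=[-2R,2R]$. Suppose $u_\sigma z=u_{\sigma'}z'$ with $z,z'\in S$ and $|\sigma|,|\sigma'|\le R$. Then $z'=u_{\sigma-\sigma'}z$ with $|\sigma-\sigma'|\le2R$ and $\theta(z')=\theta(z)$, so $\sigma=\sigma'$ and $z=z'$.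
\end{proof}

If $S$ is compact and $(z,\sigma)\mapsto u_\sigma z$ is injective on $S\times[-R,R]$, we call $Y=\{u_\sigma z:z\in S,\ |\sigma|<R\}\cong S\times(-R,R)$ a \emph{box} and its fibers $\{z\}\times(-R,R)$ \emph{plaques}. A box is $\sigma$-compact and disjoint from $\operatorname{Fix}U$. For $y=u_\sigma z\in Y$ let $V_y=(-R-\sigma,R-\sigma)$; as $s$ runs through $V_y$, the point $u_sy=u_{\sigma+s}z$ runs through the plaque of $y$.

Let $\mu$ be an $a$-invariant $u$-free probability. We use only the following standard properties of leafwise measures \cite[\S\S6--7]{EL}. There are a Borel set $X'$ with $\mu(X')=1$ and a Borel map $x\mapsto\mu_x$ from $X'$ to $\mathcal{M}$ such that: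
\begin{itemize}
\item[(L1)] $0\in\operatorname{supp}\mu_x$ for $x\in X'$.
\item[(L2)] If $x\in X'$ and $u_sx\in X'$, then $\mu_{u_sx}\propto(\tau_s)_*\mu_x$.
\item[(L3)] Let $Y\cong S\times(-R,R)$ be a box and $\mu|_Y=\int p_z\,\lambda(dz)$ the disintegration over $S$, with $p_z$ a probability on $(-R,R)$. Then $\mu_y|_{V_y}\propto(\tau_\sigma)_*p_z$ for $\mu$-a.e.\ $y=u_\sigma z\in Y$.
\item[(L4)] For each $t$ and $\mu$-a.e.\ $x$, the measure $\mu_{a_tx}$ is proportional to the image of $\mu_x$ under $s\mapsto e^ts$.
\end{itemize}
Property (L3) says that the conditional measure on the plaque of $y$ is $\mu_y|_{V_y}$, normalized and transported by $s\mapsto u_sy$. Note that (L2) holds for all pairs of points of $X'$ on one orbit, with no further exceptional set.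

The construction in \cite{EL} assumes that $U$ acts locally freely, uniformly on compact sets. We apply it on the open $B$-invariant set $X\setminus\operatorname{Fix}U$, which has full measure, and the assumption holds there. Indeed, suppose $x_n\to x$, $0<s_n\to0$ and $u_{s_n}x_n=x_n$. Given $s$, choose integers $k_n$ with $k_ns_n\to s$; then $u_{k_ns_n}x_n=x_n$ gives $u_sx=x$ in the limit, so $x\in\operatorname{Fix}U$.

\subsection{A Borel choice of ergodic components}\label{sec:ergodic}

The limit measure in Theorem~\ref{thm:main} has to be cut into ergodic components without destroying its structure along $U$-orbits. For this we need a version of the component map that is constant on $U$-orbits. It is obtained from time averages in the direction $a_{-t}$, $t\to+\infty$, which contracts $U$.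

Recall that the ergodic components $\mu^x$ of $\mu\in\operatorname{Inv}(X)$ are its conditional measures with respect to the $\sigma$-algebra of $a$-invariant Borel sets; the ergodic decomposition theorem says that $\mu^x\in\mathcal{E}$ for a.e.\ $x$. Fix a countable subset $\{h_j\}$ of $C_c(X)$ that is dense in the supremum norm.

\begin{lemma}\label{lem:xi}
The set $\mathcal{E}$ is Borel in $\mathcal{P}(X)$. There are a Borel set $X_0\subset X$ and a Borel map $\xi:X_0\to\mathcal{E}$ such that:
\begin{enumerate}
\item[(i)] $u_sX_0=X_0$ and $\xi(u_sx)=\xi(x)$ for all $s\in\mathbb{R}$ and all $x\in X_0$;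
\item[(ii)] every $\eta\in\mathcal{E}$ satisfies $\eta(\{x\in X_0:\xi(x)=\eta\})=1$;
\item[(iii)] every $\mu\in\operatorname{Inv}(X)$ satisfies $\mu(X_0)=1$ and $\mu^x=\xi(x)$ for a.e.\ $x$. With $\Lambda_\mu=\xi_*\mu$ we have $\mu=\int\eta\,d\Lambda_\mu(\eta)$, this is the disintegration of $\mu$ over $\xi$, and $\Lambda_\mu$ is the only probability on $\mathcal{E}$ with barycenter $\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\mathrm{Av}_Th(x)=\frac1T\int_0^Th(a_{-t}x)\,dt$; if $h\in C_c(X)$ then $\mathrm{Av}_Th\in C_c(X)$. For $\eta$ in the closed set $\operatorname{Inv}(X)$, the mean ergodic theorem says that $\mathrm{Av}_nh$ converges in $L^2(\eta)$ to the projection of $h$ on the invariant functions. Since $\{h_j\}$ is dense in $L^2(\eta)$, the measure $\eta$ is ergodic if and only if $\int|\mathrm{Av}_nh_j-\eta(h_j)|^2\,d\eta\to0$ for all $j$. Each of these integrals is continuous in $\eta$, so $\mathcal{E}$ is Borel.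

Let $X_0$ be the set of $x$ for which $\lim_{T\to\infty}\mathrm{Av}_Th_j(x)$ exists for all $j$ and equals $\eta(h_j)$ for some $\eta\in\mathcal{E}$, and let $\xi(x)$ be this $\eta$. The map $\eta\mapsto(\eta(h_j))_j$ is continuous and injective on $\mathcal{E}$. By the Lusin--Souslin theorem (an injective Borel map between standard Borel spaces has Borel image and Borel inverse), and because the limit may be taken along integers $T$, the set $X_0$ and the map $\xi$ are Borel.

(i) For $h\in C_c(X)$ we have $\sup_y|h(u_\epsilon y)-h(y)|\to0$ as $\epsilon\to0$, because for $|\epsilon|\le 1$ only $y$ in the compact set $\{u_sy':|s|\le1,\ y'\in\operatorname{supp}h\}$ matter. Since $a_{-t}u_sx=u_{e^{-t}s}a_{-t}x$, the difference $h(a_{-t}u_sx)-h(a_{-t}x)$ tends to $0$ as $t\to\infty$, so the averages at $x$ and at $u_sx$ have the same limits.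

(ii), (iii) By the pointwise ergodic theorem, $\mathrm{Av}_Th_j(x)\to\mu^x(h_j)$ for $\mu$-a.e.\ $x$ and all $j$. As $\mu^x\in\mathcal{E}$ a.e., this gives $\mu(X_0)=1$ and $\xi(x)=\mu^x$ a.e.; for ergodic $\mu$ it is (ii). Hence $\mu=\int\xi(x)\,d\mu(x)=\int\eta\,d\Lambda_\mu(\eta)$, which is the disintegration over $\xi$ by (ii). If $\mu=\int\eta\,d\Lambda(\eta)$ with $\Lambda$ on $\mathcal{E}$, then $\Lambda_\mu(C)=\int\eta(\xi\in C)\,d\Lambda(\eta)=\Lambda(C)$ by (ii).
\end{proof}

From now on we write $\dim\eta$ for $\dim^u\eta$, $\eta\in\mathcal{E}$, with the convention included. Once $\dim$ is known to be Borel on $\mathcal{E}$ (Proposition~\ref{prop:upper}), we have $D(\mu)=\int_{X_0}\dim\xi(x)\,d\mu(x)$ for every finite invariant $\mu$, and $D(\mu)=\int\dim\,d\Lambda_\mu$ for $\mu\in\operatorname{Inv}(X)$.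

\section{The flip identity}\label{sec:flip}

\subsection{Normalized measures}

To treat $\mu_x$ as a point of a space we must fix the scalar, and the normalization must be continuous in the vague topology. The mass $\nu([-1,1])$ is not continuous in $\nu$, so we use a smoothed version. Fix a continuous even function $\varphi:\mathbb{R}\to[0,1]$, nonincreasing on $[0,\infty)$, with $\varphi=1$ on $[-1,1]$ and $\varphi=0$ off $[-2,2]$. Put $\varphi_s(r)=\varphi(r-s)$ and
\[
\mathcal{N}=\{\nu\in\mathcal{M}:\nu(\varphi)=1\},
\]
a closed subset of $\mathcal{M}$, hence Polish. The number $\nu(\varphi_s)$ is the mass of $\nu$ near $s$ relative to its mass near $0$. If $I$ is an interval of length at most $1$ and $s\in I$, then $\varphi_s=1$ on $I$, so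
\begin{equation}\label{eq:interval}
\nu(\varphi_s)\ge\nu(I).
\end{equation}
When $\nu(\varphi_s)>0$ we can move the origin to $s$ and renormalize:
\[
T_s\nu=\frac{(\tau_s)_*\nu}{\nu(\varphi_s)}\in\mathcal{N},\qquad
(T_s\nu)(\varphi_{-s})=\frac{\nu(\varphi)}{\nu(\varphi_s)}=\frac1{\nu(\varphi_s)},\qquad T_{-s}T_s\nu=\nu .
\]
By \eqref{eq:vague}, $\nu(\varphi_s)$ and $(\tau_s)_*\nu$ are continuous in $(\nu,s)$. So
\[
\Omega=\{(x,\nu,s)\in X\times\mathcal{N}\times\mathbb{R}:\nu(\varphi_s)>0\}
\]
is open, and the \emph{flip} $\iota(x,\nu,s)=(u_sx,T_s\nu,-s)$ is a homeomorphism of $\Omega$ with $\iota\circ\iota=\mathrm{id}$. A triple $(x,\nu,s)$ is a base point $x$ with a measure $\nu$ on its orbit and a second point $u_sx$; the flip exchanges the two points. For every $(x,\nu)$ we have $(x,\nu,s)\in\Omega$ for all $s\in\operatorname{supp}\nu$, hence for $\nu$-a.e.\ $s$.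

\subsection{The identity and its first examples}

The law of a point together with its normalized leafwise measure is not an arbitrary probability on $X\times\mathcal{N}$. The measure attached to $x$ predicts the relative weights of the points $u_sx$, and the law has to agree with this prediction. The following identity expresses the agreement without reference to boxes or to conditional measures.

\begin{definition}\label{def:flip}
A probability $Q$ on $X\times\mathcal{N}$ is \emph{flip-invariant} if for every Borel $F:\Omega\to[0,\infty]$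
\begin{equation}\label{eq:flip}
\iint F(x,\nu,s)\,\nu(ds)\,dQ(x,\nu)=\iint F(u_sx,T_s\nu,-s)\,\frac{\nu(ds)}{\nu(\varphi_s)}\,dQ(x,\nu).
\end{equation}
The set of flip-invariant probabilities is denoted by $\mathcal{J}$.
\end{definition}

\begin{example}[Two atoms]\label{ex:two}
Let $x\in X$, $y=u_3x$ and $c>0$. Take $\nu=\delta_0+c\,\delta_3$ and $\nu'=\delta_0+c^{-1}\delta_{-3}$. Both lie in $\mathcal{N}$; we have $\nu(\varphi_3)=c$, $T_3\nu=\nu'$, $\nu'(\varphi_{-3})=c^{-1}$ and $T_{-3}\nu'=\nu$. Both measures say that $y$ is $c$ times as heavy as $x$. For $Q=\alpha\,\delta_{(x,\nu)}+\beta\,\delta_{(y,\nu')}$ with $\alpha+\beta=1$, the two sides of \eqref{eq:flip} are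
\begin{align*}
&\alpha\big[F(x,\nu,0)+c\,F(x,\nu,3)\big]+\beta\big[F(y,\nu',0)+c^{-1}F(y,\nu',-3)\big],\\
&\alpha\big[F(x,\nu,0)+F(y,\nu',-3)\big]+\beta\big[F(y,\nu',0)+F(x,\nu,3)\big].
\end{align*}
They agree for all $F$ if and only if $\beta=c\alpha$, that is, if and only if $Q$ weighs the two points as predicted. In that case $\nu([-3,3])=1+c=1/\alpha$: a point that sees a large mass nearby, relative to its own, is itself unlikely. If $y$ is fixed and $c\to\infty$, then $\nu$ leaves every compact subset of $\mathcal{N}$, but $\alpha\to0$ and $Q\to\delta_{(y,\delta_0)}$ narrowly. This is the mechanism behind the compactness proved in Section~\ref{sec:compact}.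
\end{example}

The two extreme elements of $\mathcal{N}$ are $\delta_0$ and $\ell=\mathrm{Leb}/\int\varphi$. They show that \eqref{eq:flip} may say nothing about the $X$-marginal, or may say that it is $U$-invariant.

\begin{lemma}\label{lem:extreme}
Let $\mu\in\mathcal{P}(X)$. Then $\mu\otimes\delta_{\delta_0}\in\mathcal{J}$, and $\mu\otimes\delta_\ell\in\mathcal{J}$ if and only if $\mu$ is $U$-invariant.
\end{lemma}

\begin{proof}
For $\nu=\delta_0$ both sides of \eqref{eq:flip} equal $\int F(x,\delta_0,0)\,d\mu$. For $\nu=\ell$ we have $\ell(\varphi_s)=1$ and $T_s\ell=\ell$, so \eqref{eq:flip} reads $\iint F(x,\ell,s)\,ds\,d\mu=\iint F(u_sx,\ell,-s)\,ds\,d\mu$. If $\mu$ is $U$-invariant, integrate over $x$ first and then substitute $s\mapsto-s$. Conversely, take $F=h(x)\psi(s)$ with $h\in C_c(X)$, $\psi\in C_c(\mathbb{R})$ nonnegative. The identity gives $\int\psi(-s)\big[\int h(u_sx)\,d\mu-\int h\,d\mu\big]ds=0$ for all such $\psi$; the bracket is continuous in $s$, so it vanishes.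
\end{proof}

Although $U$ does not act on $X\times\mathcal{N}$, the identity lets us move almost sure statements from the base point to $\nu$-typical points of its orbit and back.

\begin{lemma}\label{lem:P}
Let $Q\in\mathcal{J}$ and let $E\subset X\times\mathcal{N}$ be Borel. Then $Q(E)=1$ if and only if $(u_sx,T_s\nu)\in E$ for $Q$-a.e.\ $(x,\nu)$ and $\nu$-a.e.\ $s$. In particular $Q(X\times\mathcal{N}_0)=1$, where $\mathcal{N}_0=\{\nu\in\mathcal{N}:0\in\operatorname{supp}\nu\}$.
\end{lemma}

\begin{proof}
Take $F(x,\nu,s)=1$ if $(x,\nu)\notin E$ and $0$ otherwise. Since $\nu\neq0$, the left side of \eqref{eq:flip} vanishes if and only if $Q(E)=1$. The right side vanishes if and only if the second condition holds. The set $\mathcal{N}_0=\bigcap_n\{\nu((-1/n,1/n))>0\}$ is Borel, and $T_s\nu\in\mathcal{N}_0$ if and only if $s\in\operatorname{supp}\nu$, which holds for $\nu$-a.e.\ $s$.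
\end{proof}

\subsection{A symmetric form}

For limits and for conditioning, \eqref{eq:flip} has two defects: the two sides carry different weights, and $\nu([-R,R])$ is unbounded on $\mathcal{N}$. One weight removes both. Under the flip, $c=\nu(\varphi_s)$ becomes $1/c$, and $1/(1+c^{-1})=c/(1+c)$. So the continuous function $w(\nu,s)=1/(1+\nu(\varphi_s))$ satisfies
\begin{equation}\label{eq:w}
w(T_s\nu,-s)=\nu(\varphi_s)\,w(\nu,s)\qquad\text{on }\Omega .
\end{equation}
Moreover, for an integer $R\ge1$, partition $[-R,R]$ into $2R$ intervals $I$ of length $1$; by \eqref{eq:interval},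
\begin{equation}\label{eq:wbound}
\int_{[-R,R]}w(\nu,s)\,\nu(ds)\le\sum_I\frac{\nu(I)}{1+\nu(I)}\le2R\qquad\text{for every }\nu\in\mathcal{N}.
\end{equation}
For $Q\in\mathcal{P}(X\times\mathcal{N})$ let $M_Q$ be the measure $w(\nu,s)\,\nu(ds)\,dQ(x,\nu)$ on $\Omega$, and let $\Omega_R=\Omega\cap\{|s|\le R\}$. Then $\iota\Omega_R=\Omega_R$, and both $M_Q$ and $\iota_*M_Q$ give $\Omega_R$ mass at most $2R$.

\begin{lemma}\label{lem:sym}
$Q\in\mathcal{J}$ if and only if $\iota_*M_Q=M_Q$.
\end{lemma}

\begin{proof}
Since $0<w\le1$, every Borel $F\ge0$ on $\Omega$ is of the form $w\Phi$ with $\Phi\ge0$ Borel. The left side of \eqref{eq:flip} is $\int\Phi\,dM_Q$, and by \eqref{eq:w} the right side is $\int\Phi\circ\iota\,dM_Q$.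
\end{proof}

\subsection{Lifts}

It remains to lift the flow, imitating (L4). For $t\in\mathbb{R}$ and $\nu\in\mathcal{N}$ with $\nu(\varphi(e^t\,\cdot))>0$, let $A_t\nu\in\mathcal{N}$ be the image of $\nu$ under $s\mapsto e^ts$ divided by $\nu(\varphi(e^t\,\cdot))$, and let $\hat a_t(x,\nu)=(a_tx,A_t\nu)$. For $t\le0$ monotonicity of $\varphi$ gives $\nu(\varphi(e^t\,\cdot))\ge\nu(\varphi)=1$, so $\hat a_t$ is defined and continuous on all of $X\times\mathcal{N}$. For $t>0$ it may be undefined, and we therefore impose invariance only for $t\le0$, where it is a closed condition.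

\begin{definition}\label{def:lift}
$\mathcal{Q}$ is the set of $Q\in\mathcal{J}$ that are invariant under $\hat a_t$ for all $t\le0$. For $\mu\in\operatorname{Inv}(X)$, the set $\mathcal{Q}(\mu)$ of \emph{lifts} of $\mu$ consists of the $Q\in\mathcal{Q}$ with $X$-marginal $\mu$.
\end{definition}

Nothing is lost. On $X\times\mathcal{N}_0$ all the maps $\hat a_t$, $t\in\mathbb{R}$, are defined and form a group of Borel bijections, and $X\times\mathcal{N}_0$ has full measure by Lemma~\ref{lem:P}. Hence every $Q\in\mathcal{Q}$ is invariant under $\hat a_t$ for all $t\in\mathbb{R}$. Since $A_t\delta_0=\delta_0$ and $A_t\ell=\ell$, Lemma~\ref{lem:extreme} shows that $\mu\otimes\delta_{\delta_0}$ is a lift of every $\mu\in\operatorname{Inv}(X)$, and $\mu\otimes\delta_\ell$ is a lift of every $B$-invariant $\mu$.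

\section{Compactness of lifts and continuity of the dimension}\label{sec:compact}

\subsection{Two tail bounds}

The measure $\nu$ can degenerate in two ways: it can have a huge mass at bounded distance, or a tiny mass near the origin. As in Example~\ref{ex:two}, both are unlikely, with bounds that do not depend on $Q$. In each case we spread the probability of the bad event over nearby points $s$, flip, and count intervals.

\begin{lemma}\label{lem:tails}
Let $Q\in\mathcal{J}$.
\begin{enumerate}
\item[(i)] $Q\big(\nu([-R,R])>C\big)\le2R/C$ for integers $R\ge1$ and $C>0$.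
\item[(ii)] $Q\big(\nu([-\rho,\rho])<\delta\big)\le\delta\,(4/\rho+1)$ for $0<\rho\le1$ and $\delta>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use $T_s\nu([-r,r])=\nu([s-r,s+r])/\nu(\varphi_s)$.

(i) Let $E=\{\nu([-R,R])>C\}$ and $F=1_E(\nu)\,1_{[-R,R]}(s)/\nu([-R,R])$. The left side of \eqref{eq:flip} is $Q(E)$. On the right side the factors $\nu(\varphi_s)$ cancel, and
\[
Q(E)=\int\!\!\int_{[-R,R]}1\big[\nu([s-R,s+R])>C\,\nu(\varphi_s)\big]\frac{\nu(ds)}{\nu([s-R,s+R])}\,dQ .
\]
Partition $[-R,R]$ into $2R$ intervals $I$ of length $1$. If $s\in I$ and the indicator is $1$, then $\nu([s-R,s+R])>C\nu(I)$ by \eqref{eq:interval}. So each $I$ with $\nu(I)>0$ contributes at most $\nu(I)/(C\nu(I))=1/C$ to the inner integral.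

(ii) Let $E=\{\nu([-\rho,\rho])<\delta\}$ and $F=1_E(\nu)\,\varphi(s)$. The left side of \eqref{eq:flip} is $Q(E)$ because $\nu(\varphi)=1$. Since $\varphi$ is even,
\[
Q(E)=\int\!\!\int_{[-2,2]}1\big[\nu([s-\rho,s+\rho])<\delta\,\nu(\varphi_s)\big]\frac{\varphi(s)}{\nu(\varphi_s)}\,\nu(ds)\,dQ .
\]
Partition $[-2,2]$ into at most $4/\rho+1$ intervals $I$ of length at most $\rho$. If $s\in I$ and the indicator is $1$, then $I\subset[s-\rho,s+\rho]$ gives $\nu(I)<\delta\nu(\varphi_s)$, so $1/\nu(\varphi_s)<\delta/\nu(I)$ when $\nu(I)>0$. Each $I$ contributes at most $\delta$.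
\end{proof}

\subsection{Limits of lifts}

\begin{lemma}\label{lem:compact}
If $Q_k\in\mathcal{Q}$ have $X$-marginals that converge narrowly to a probability $\mu$, then $(Q_k)$ is tight and every narrow limit point lies in $\mathcal{Q}(\mu)$. In particular $\mathcal{Q}$ is closed in $\mathcal{P}(X\times\mathcal{N})$.
\end{lemma}

\begin{proof}
Given $\epsilon>0$, let $C_R=2R\,2^R/\epsilon$. The set $\{\nu\in\mathcal{N}:\nu((-R,R))\le C_R\text{ for all }R\ge1\}$ is closed and relatively compact in $\mathcal{M}$, and by Lemma~\ref{lem:tails}(i) the event that $\nu$ lies outside it has $Q_k$-probability at most $\sum_R\epsilon2^{-R}=\epsilon$. So the $\mathcal{N}$-marginals are tight. The $X$-marginals are tight by assumption, hence $(Q_k)$ is tight. Let $Q_k\to Q$ along a subsequence. The marginal of $Q$ is $\mu$, and invariance under the continuous maps $\hat a_t$, $t\le0$, passes to $Q$. We show $\iota_*M_Q=M_Q$.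

The flip is not defined off $\Omega$, so we test on functions that vanish near the boundary of $\Omega$. For an integer $R\ge1$ and $0<\epsilon<1$, the set
\[
C_{R,\epsilon}=\{|s|\le R,\ \epsilon\le\nu(\varphi_s)\le1/\epsilon\}
\]
is closed in $X\times\mathcal{N}\times\mathbb{R}$, contained in $\Omega$, and preserved by $\iota$, which sends $s$ to $-s$ and $\nu(\varphi_s)$ to its inverse. Let $\Phi$ be bounded and continuous on $\Omega$ and vanish off $C_{R,\epsilon}$. Extended by $0$, it is continuous on $X\times\mathcal{N}\times\mathbb{R}$, since a point outside $\Omega$ lies in the open complement of $C_{R,\epsilon}$. The function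
\[
\Psi(x,\nu)=\int\Phi(x,\nu,s)\,w(\nu,s)\,\nu(ds)
\]
is bounded by $2R\sup|\Phi|$, by \eqref{eq:wbound}. It is continuous by \eqref{eq:vague}: if $(x_n,\nu_n)\to(x,\nu)$, the integrands are supported in $[-R,R]$ and converge uniformly there by joint continuity. Hence $\int\Phi\,dM_{Q_k}=\int\Psi\,dQ_k\to\int\Phi\,dM_Q$. The same holds for $\Phi\circ\iota$, which belongs to the same class. By Lemma~\ref{lem:sym} for $Q_k$, we get $\int\Phi\,dM_Q=\int\Phi\,d\iota_*M_Q$.

Now let $\Phi_0$ be any bounded continuous function on $\Omega$, let $\chi\in C_c(\mathbb{R})$ be nonnegative, and let $\psi_n\in C_c((0,\infty))$ increase to $1$. Apply the last identity to $\Phi_0\,\chi(s)\,\psi_n(\nu(\varphi_s))$ and let $n\to\infty$; dominated convergence applies because both measures are finite on each $\Omega_R$. The finite measures $\chi M_Q$ and $\chi\,\iota_*M_Q$ then agree on bounded continuous functions on the metrizable space $\Omega$, so they are equal. Letting $\chi\uparrow1$ gives $\iota_*M_Q=M_Q$.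
\end{proof}

Tightness of the $X$-marginals is the one place where we use that the limit in Theorem~\ref{thm:main} is a probability. Theorem~\ref{thm:second}(b) and (d) describe what happens when mass escapes.

\subsection{The dimension as an integral}

Let
\begin{equation}\label{eq:f}
f(\nu)=-\log\nu(\varphi(e\,\cdot))\in[0,\infty],\qquad\nu\in\mathcal{N}.
\end{equation}
This is the logarithmic loss of mass when the window shrinks by the factor $e$. It is nonnegative because $\varphi(e\,\cdot)\le\varphi$, and continuous as a map to $[0,\infty]$. For example $f(\delta_0)=0$ and $f(\ell)=1$. For $\nu\in\mathcal{N}_0$ let $d(\nu)=\lim_{r\to0}\log\nu([-r,r])/\log r\in[0,\infty]$ if the limit exists.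

For $\nu\in\mathcal{N}_0$ we have $(A_i\nu)(\varphi(e\,\cdot))=\nu(\varphi(e^{i+1}\cdot))/\nu(\varphi(e^i\cdot))$, so the losses telescope:
\[
S_n(\nu)=\sum_{i=0}^{n-1}f(A_i\nu)=-\log\nu(\varphi(e^n\,\cdot)).
\]
Let $b_n=-\log\nu([-e^{-n},e^{-n}])$. The function $\varphi(e^n\,\cdot)$ equals $1$ on $[-e^{-n},e^{-n}]$, and $\varphi(e^{n+1}\,\cdot)$ vanishes off this interval because $2/e<1$. Hence $0\le S_n\le b_n\le S_{n+1}$. For $e^{-n-1}<r\le e^{-n}$ the ratio $\log\nu([-r,r])/\log r$ lies between $b_n/(n+1)$ and $b_{n+1}/n$. Therefore
\begin{equation}\label{eq:dS}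
d(\nu)\text{ exists if and only if }\lim_nS_n(\nu)/n\text{ exists, and then }d(\nu)=\lim_nS_n(\nu)/n=\lim_n b_n/n .
\end{equation}
In particular the set where $d$ exists is Borel and $d$ is Borel on it.

\begin{lemma}\label{lem:dim}
\begin{enumerate}
\item[(i)] If $Q\in\mathcal{Q}$, then $d$ exists and $d\le1$ $Q$-a.e., and $\int f\,dQ=\int d\,dQ\le1$.
\item[(ii)] The map $Q\mapsto\int f\,dQ$ is continuous on $\mathcal{Q}$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $f(\nu)>T$ then $\nu([-1/e,1/e])\le\nu(\varphi(e\,\cdot))<e^{-T}$. By Lemma~\ref{lem:tails}(ii), $Q(f>T)\le(4e+1)e^{-T}\le12e^{-T}$, and so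
\[
0\le\int f\,dQ-\int\min(f,T)\,dQ=\int_T^\infty Q(f>t)\,dt\le12e^{-T}\qquad\text{for all }Q\in\mathcal{J}.
\]
Since $\min(f,T)$ is bounded and continuous, $\int f\,dQ$ is a uniform limit of continuous functions of $Q$, which proves (ii). The bound also shows $f\in L^1(Q)$. For $Q\in\mathcal{Q}$, Birkhoff's theorem for the measure-preserving map $\hat a_1$ of $X\times\mathcal{N}_0$ says that $S_n/n$ converges a.e.\ and that the limit has integral $\int f\,dQ$; by \eqref{eq:dS} the limit is $d$. Finally Lemma~\ref{lem:tails}(ii) with $\rho=e^{-n}$ and $\delta=e^{-n(1+\epsilon)}$ gives $Q(b_n>n(1+\epsilon))\le5e^{-n\epsilon}$. By the Borel--Cantelli lemma $d\le1+\epsilon$ a.e., for every $\epsilon>0$.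
\end{proof}

\begin{remark}
Invariance under $\hat a_1$ enters only through $\int f\,dQ=\int d\,dQ$, and this is what fails in Example~\ref{ex:drop}. There, for $k\ge6$, the uniform probability on $[-1/k,1/k]$ seen from a point of its support is carried by $[-2/k,2/k]\subset[-1/e,1/e]$, so $f=0$ while $d=1$.
\end{remark}

\section{Lifting, projecting, and the proof of Theorem~\ref{thm:main}}\label{sec:project}

\subsection{The canonical lift}

\begin{lemma}\label{lem:lift}
Let $\mu\in\mathcal{E}$ be $u$-free, let $m_x=\mu_x/\mu_x(\varphi)\in\mathcal{N}_0$ for $x\in X'$, and let $\hat\mu$ be the image of $\mu$ under $x\mapsto(x,m_x)$. Then $\hat\mu\in\mathcal{Q}(\mu)$, the limit \eqref{eq:dimdef} exists and is a.e.\ equal to a constant $\dim\mu\in[0,1]$, and $d=\dim\mu$ $\hat\mu$-a.e.\ and $\int f\,d\hat\mu=\dim\mu$.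
\end{lemma}

\begin{proof}
By (L1), $\mu_x(\varphi)>0$. By (L4), $m_{a_tx}=A_tm_x$ a.e.\ for each $t$, so $\hat a_t(x,m_x)=(a_tx,m_{a_tx})$ a.e.\ and $\hat\mu$ is $\hat a_t$-invariant. Suppose we know $\hat\mu\in\mathcal{J}$. Then Lemma~\ref{lem:dim} shows that $d(m_x)$, which is the limit \eqref{eq:dimdef}, exists and lies in $[0,1]$ a.e. Rescaling does not change a local dimension at $0$, so $d(m_{a_tx})=d(m_x)$ a.e.\ for each $t$, and $d(m_x)$ is a.e.\ constant by ergodicity. The last claim is Lemma~\ref{lem:dim}(i). It remains to prove \eqref{eq:flip}. Inside a box the identity is the symmetry of $p_z\otimes p_z$; the work is to cover all pairs $(x,s)$ by boxes in a way compatible with the flip.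

\emph{The cover.} Let $\kappa(x,s)=(u_sx,-s)$, an involution of $X\times\mathbb{R}$. For each integer $R\ge2$, countably many of the sets $W$ of Lemma~\ref{lem:box} cover $X_{\mathrm{free}}$, because $X$ is second countable. Enumerate the resulting boxes, over all $R$, as $Y_1,Y_2,\dots$, with $Y_i\cong S_i\times(-R_i,R_i)$, and put
\[
P_i=\{(y,s):y\in Y_i,\ s\in V_y\}=\{(u_\sigma z,\sigma'-\sigma):z\in S_i,\ \sigma,\sigma'\in(-R_i,R_i)\}.
\]
The second description shows that $P_i$ is $\sigma$-compact, hence Borel, and that $\kappa P_i=P_i$, since $\kappa(u_\sigma z,\sigma'-\sigma)=(u_{\sigma'}z,\sigma-\sigma')$. The $P_i$ cover $X_{\mathrm{free}}\times\mathbb{R}$: given $(x,s)$, take $R>|s|+1$ and a box of size $R$ with $x\in W$; then $x=u_\sigma z$ with $|\sigma|\le1$, so $V_x\supset(-R+1,R-1)\ni s$. The sets $P_i'=P_i\setminus\bigcup_{j<i}P_j$ are disjoint and $\kappa$-invariant, and they have the same union. Since $\mu(X_{\mathrm{free}})=1$, it suffices to prove, for each $i$ and Borel $F\ge0$ on $\Omega$,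
\begin{equation}\label{eq:local}
\iint1_{P_i'}(x,s)\,F(x,m_x,s)\,m_x(ds)\,d\mu=\iint1_{P_i'}(x,s)\,F(u_sx,T_sm_x,-s)\,\frac{m_x(ds)}{m_x(\varphi_s)}\,d\mu ,
\end{equation}
and to sum over $i$.

\emph{One box.} Fix $i$, drop it from the notation of the box, and write $\mu|_Y=\int p_z\,\lambda(dz)$. For $y\in Y\cap X'$ let $q(y)=m_y(V_y)$, which is positive and finite because $V_y$ is a bounded neighborhood of $0$. By (L3), $m_y|_{V_y}=q(y)(\tau_\sigma)_*p_z$ for a.e.\ $y=u_\sigma z$. Hence for Borel $H\ge0$ on $X\times\mathbb{R}$ that vanishes off $P_i$,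
\begin{equation}\label{eq:pairs}
\iint H(x,s)\,m_x(ds)\,d\mu(x)=\int\lambda(dz)\iint q(y)\,H(y,s)\,p_z(d\sigma)\,p_z(d\sigma'),
\end{equation}
where $y=u_\sigma z$ and $s=\sigma'-\sigma$. Let $y'=u_{\sigma'}z=u_sy$. Since $\mu(X')=1$, both $y$ and $y'$ lie in $X'$ for a.e.\ $(z,\sigma,\sigma')$. For such a triple (L2) gives $m_y(\varphi_s)>0$ and $m_{y'}=T_sm_y$, and since $V_{y'}=V_y-s$ we get $q(y')=q(y)/m_y(\varphi_s)$. Write the left side of \eqref{eq:local} in the form \eqref{eq:pairs} and exchange $\sigma$ and $\sigma'$. The integrand becomes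
\[
q(y')\,1_{P_i'}(y',-s)\,F(y',m_{y'},-s)=q(y)\,1_{P_i'}(y,s)\,\frac{F(u_sy,T_sm_y,-s)}{m_y(\varphi_s)},
\]
where we used $\kappa P_i'=P_i'$. By \eqref{eq:pairs} again, its integral is the right side of \eqref{eq:local}.
\end{proof}

We call $\hat\mu$ the \emph{canonical lift}. A limit of canonical lifts need not be canonical. In Example~\ref{ex:jump} the lifts $\hat\mu_k=\mu_k\otimes\delta_{\delta_0}$ converge to $\delta_{(0,0)}\otimes\delta_{\delta_0}$, and $\int f\,dQ=0$ along the sequence and in the limit, while the limit measure has dimension $1$. More generally every invariant $\mu$ has the lift $\mu\otimes\delta_{\delta_0}$, which carries dimension $0$. So an arbitrary lift cannot compute the dimension; we now show that it bounds the dimension from below.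

\subsection{Projection does not decrease the dimension}

Let $Q$ be flip-invariant with $u$-free ergodic marginal $\eta$. A typical $(x,\nu)$ gives two measures on the orbit of $x$, namely $\nu$ and $\eta_x$. There is no absolute continuity between them in general (take $\nu=\delta_0$). All we know, from Lemma~\ref{lem:P}, is that $\nu$ is carried by parameters $s$ for which $u_sx$ is typical for $\eta$. A packing argument on the line shows that this is enough. The \emph{local dimension} of $m\in\mathcal{M}$ at $s\in\operatorname{supp}m$ is $\lim_{r\to0}\log m([s-r,s+r])/\log r$, if it exists.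

\begin{lemma}\label{lem:line}
Let $\nu,m\in\mathcal{M}$ and $\alpha\in[0,\infty)$. Suppose that for $\nu$-a.e.\ $s$ the local dimension of $m$ at $s$ equals $\alpha$ and the local dimension of $\nu$ at $s$ exists. Then the local dimension of $\nu$ at $s$ is at most $\alpha$ for $\nu$-a.e.\ $s$.
\end{lemma}

\begin{proof}
For rational $\delta>0$, $r_0\in(0,1)$ and an integer $L\ge1$ let $E(\delta,r_0,L)$ be the set of $s\in[-L,L]$ such that
\[
\nu([s-r,s+r])\le r^{\alpha+2\delta}\quad\text{and}\quad m([s-r,s+r])\ge r^{\alpha+\delta}\qquad\text{for all }0<r<r_0 .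
\]
This set is Borel: the masses are monotone in $r$, so it suffices to impose the inequalities for rational $r$ (approach $r$ from above in the first, from below in the second). Every $s$ at which $m$ has local dimension $\alpha$ and $\nu$ has local dimension $>\alpha$ lies in one of these countably many sets. We show that each $E=E(\delta,r_0,L)$ is $\nu$-null.

Let $2r<r_0$ and let $s_1,\dots,s_n\in E$ be a maximal family with mutual distances $>2r$. The intervals $[s_i-r,s_i+r]$ are disjoint and contained in $[-L-1,L+1]$, so $n\,r^{\alpha+\delta}\le C$ with $C=m([-L-1,L+1])<\infty$. By maximality the intervals $[s_i-2r,s_i+2r]$ cover $E$, so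
\[
\nu(E)\le n\,(2r)^{\alpha+2\delta}\le C\,2^{\alpha+2\delta}\,r^\delta ,
\]
which tends to $0$ with $r$.
\end{proof}

\begin{lemma}\label{lem:project}
Let $\eta\in\mathcal{E}$ be $u$-free, and let $Q\in\mathcal{J}$ have $X$-marginal $\eta$ and be such that $d$ exists $Q$-a.e. Then $d(\nu)\le\dim\eta$ for $Q$-a.e.\ $(x,\nu)$.
\end{lemma}

\begin{proof}
Let $\alpha=\dim\eta$, let $X'$ and $\eta_x$ be as in (L1)--(L4) for $\eta$, and let $X''\subset X'$ be the Borel set of full measure of those $x$ for which $\eta_x$ has local dimension $\alpha$ at $0$. The set $\{x\in X'',\ d(\nu)\text{ exists}\}$ has full $Q$-measure. By Lemma~\ref{lem:P}, for $Q$-a.e.\ $(x,\nu)$ we have $x\in X''$ and, for $\nu$-a.e.\ $s$, $u_sx\in X''$ and $d(T_s\nu)$ exists. For such $s$ the local dimension of $\eta_x$ at $s$ is that of $\eta_{u_sx}$ at $0$ by (L2), namely $\alpha$, and the local dimension of $\nu$ at $s$ is $d(T_s\nu)$. Lemma~\ref{lem:line} with $m=\eta_x$ gives $d(T_s\nu)\le\alpha$ for $\nu$-a.e.\ $s$. The other direction of Lemma~\ref{lem:P}, for the set $\{d\text{ exists and is}\le\alpha\}$,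 brings this back to the base point.
\end{proof}

The limit $\mu_\infty$ need not be ergodic, so Lemma~\ref{lem:project} must be applied component by component. The flip identity survives conditioning on the ergodic component because the flip moves $x$ along its $U$-orbit, where $\xi$ is constant. Note that Lemma~\ref{lem:project} does not ask for invariance under the flow, so we need not check it for the conditioned measures.

\begin{proposition}\label{prop:upper}
\begin{enumerate}
\item[(i)] The function $\dim$ is upper semicontinuous on $\mathcal{E}$, hence Borel.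
\item[(ii)] If $\mu\in\operatorname{Inv}(X)$ and $Q\in\mathcal{Q}(\mu)$, then $\int f\,dQ\le\int\dim\,d\Lambda_\mu=D(\mu)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $\eta_k\to\eta$ in $\mathcal{E}$ with $\dim\eta_k\to\beta$; we show $\beta\le\dim\eta$. If $\eta$ is not $u$-free, then $\dim\eta=1\ge\beta$. Let $\eta$ be $u$-free. If infinitely many $\eta_k$ were not $u$-free, they would give full mass to the closed set $\operatorname{Fix}U$ by Lemma~\ref{lem:period}, and so would $\eta$, which is impossible. So we may assume that all $\eta_k$ are $u$-free. By Lemma~\ref{lem:compact} the canonical lifts $\hat\eta_k$ have a limit point $Q\in\mathcal{Q}(\eta)$, and $\int d\,dQ=\int f\,dQ=\lim\dim\eta_k=\beta$ by Lemmas~\ref{lem:dim} and~\ref{lem:lift}. Lemma~\ref{lem:project} gives $\beta\le\dim\eta$.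

(ii) The map $(x,\nu)\mapsto\xi(x)$ is defined $Q$-a.e.\ and sends $Q$ to $\Lambda_\mu$. Let $Q=\int Q_\eta\,d\Lambda_\mu(\eta)$ be the disintegration. The $X$-marginals of the $Q_\eta$ are carried by $\{\xi=\eta\}$ and average to $\mu$, so by uniqueness and Lemma~\ref{lem:xi}(iii) the marginal of $Q_\eta$ is $\eta$ for a.e.\ $\eta$. By Lemma~\ref{lem:dim}(i), for a.e.\ $\eta$ the function $d$ exists and is at most $1$ $Q_\eta$-a.e.

We claim that $Q_\eta\in\mathcal{J}$ for a.e.\ $\eta$. Let $E\subset\Omega_R$ be Borel and let $g\ge0$ be bounded and Borel on $\mathcal{E}$. By Lemma~\ref{lem:xi}(i) the function $(x,\nu,s)\mapsto g(\xi(x))$, set to $0$ for $x\notin X_0$, is invariant under $\iota$. Using that $Q_\eta$ is carried by $\{\xi(x)=\eta\}$, and Lemma~\ref{lem:sym} for $Q$,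
\begin{align*}
\int g(\eta)\,M_{Q_\eta}(E)\,d\Lambda_\mu(\eta)&=\int g(\xi(x))\,1_E\,dM_Q=\int g(\xi(x))\,1_E\circ\iota\,dM_Q\\
&=\int g(\eta)\,\iota_*M_{Q_\eta}(E)\,d\Lambda_\mu(\eta).
\end{align*}
All terms are finite by \eqref{eq:wbound}, so $M_{Q_\eta}(E)=\iota_*M_{Q_\eta}(E)$ for a.e.\ $\eta$. Let $E$ run through the sets $E'\cap\Omega_R$, with $R\ge1$ an integer and $E'$ in a countable algebra that generates the Borel sets of $\Omega$. For a.e.\ $\eta$ the two measures are finite on each $\Omega_R$ and agree there on a generating algebra, so they are equal. The claim follows from Lemma~\ref{lem:sym}.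

For a.e.\ $u$-free $\eta$, Lemma~\ref{lem:project} now gives $\int d\,dQ_\eta\le\dim\eta$. For a.e.\ $\eta$ that is not $u$-free, $\int d\,dQ_\eta\le1=\dim\eta$; here the convention is used. Integrating against $\Lambda_\mu$ gives $\int f\,dQ=\int d\,dQ\le\int\dim\,d\Lambda_\mu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:xi}(iii), $\dim^u\mu_\infty^x=\dim\xi(x)$ for $\mu_\infty$-a.e.\ $x$, and $\dim\circ\,\xi$ is Borel by Proposition~\ref{prop:upper}(i). Pass to a subsequence along which $\dim^u\mu_k$ converges to the upper limit $\beta$. By Lemma~\ref{lem:lift}, $\hat\mu_k\in\mathcal{Q}(\mu_k)$ and $\int f\,d\hat\mu_k=\dim^u\mu_k$. Since $\mu_\infty$ is a probability, $\mu_k\to\mu_\infty$ narrowly, and by Lemma~\ref{lem:compact} a further subsequence of $\hat\mu_k$ converges to some $Q\in\mathcal{Q}(\mu_\infty)$. By Lemma~\ref{lem:dim}(ii), $\int f\,dQ=\beta$. By Proposition~\ref{prop:upper}(ii), $\beta\le D(\mu_\infty)=\int_X\dim^u\mu_\infty^x\,d\mu_\infty(x)$.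
\end{proof}

\section{Proof of Theorem~\ref{thm:second}}\label{sec:second}

\subsection{The variational formula}

\begin{proof}[Proof of (a)]
The map $\mu\mapsto\Lambda_\mu=\xi_*\mu$ is affine, so $D(\mu)=\int\dim\,d\Lambda_\mu$ is affine. By Proposition~\ref{prop:upper}(ii) it remains to find $Q\in\mathcal{Q}(\mu)$ with $\int f\,dQ=D(\mu)$.

For $\eta\in\mathcal{E}$ such a lift exists. If $\eta$ is $u$-free, take $\hat\eta$. If not, $\eta$ is carried by $\operatorname{Fix}U$ and is therefore $B$-invariant, so $\eta\otimes\delta_\ell\in\mathcal{Q}(\eta)$ and $\int f\,d(\eta\otimes\delta_\ell)=f(\ell)=1=\dim\eta$.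

To average these lifts we need to choose them measurably in $\eta$. The set
\[
\Sigma=\Big\{(\eta,Q)\in\mathcal{E}\times\mathcal{P}(X\times\mathcal{N}):\ Q\in\mathcal{Q}(\eta),\ \int f\,dQ=\dim\eta\Big\}
\]
is Borel, because $\mathcal{Q}$ is closed (Lemma~\ref{lem:compact}), the marginal and $\int f\,dQ$ are continuous on $\mathcal{Q}$ (Lemma~\ref{lem:dim}), and $\dim$ is Borel. Its projection to $\mathcal{E}$ is onto. The Jankov--von Neumann theorem states that a Borel subset of a product of standard Borel spaces that projects onto the first factor contains the graph of a universally measurable map, that is, a map measurable for the completion of every Borel probability. Let $\eta\mapsto Q^\eta$ be such a map and put $Q=\int Q^\eta\,d\Lambda_\mu(\eta)$. The marginal, invariance under $\hat a_t$, both sides of \eqref{eq:flip} and $\int f\,dQ$ are all linear in $Q$. Hence $Q\in\mathcal{Q}(\mu)$ and $\int f\,dQ=\int\dim\,d\Lambda_\mu=D(\mu)$.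
\end{proof}

\subsection{Escape of mass}

Escaping mass converges to a point at infinity that is fixed by $U$, so the convention accounts for it. Suppose $X$ is not compact and let $X^*=X\cup\{\infty\}$ be its one-point compactification, a compact metrizable space. Let $B$ fix $\infty$. The action stays continuous: if $b_n\to b$ in $B$, $x_n\to\infty$ and $b_nx_n\to y\in X$ along a subsequence, then $x_n=b_n^{-1}(b_nx_n)\to b^{-1}y\in X$, a contradiction. So everything proved so far applies to $X^*$; let $D^*$ be the function $D$ of $X^*$.

\begin{lemma}\label{lem:infty}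
If $\mu$ is an $a$-invariant measure on $X$ of mass $1-p\in[0,1]$, then $D^*(\mu+p\,\delta_\infty)=D(\mu)+p$. If probabilities $\mu_k$ on $X$ converge vaguely to $\mu$, then $\mu_k\to\mu+p\,\delta_\infty$ narrowly on $X^*$.
\end{lemma}

\begin{proof}
The ergodic probabilities on $X^*$ are those on $X$ and $\delta_\infty$, which is not $u$-free and has dimension $1$. For $\eta\in\mathcal{E}$, freeness means the same on $X$ and on $X^*$, and the leafwise measures are the same, since they are constructed on the complement of the fixed points of $U$, which is the same open set. If $p<1$, let $\mu'=\mu/(1-p)$. By the uniqueness in Lemma~\ref{lem:xi}(iii), $\Lambda_{\mu'}$ is the same on $X$ and $X^*$, so $D^*(\mu')=D(\mu')$. Since $D^*$ is affine, $D^*(\mu+p\,\delta_\infty)=(1-p)D(\mu')+p=D(\mu)+p$. The case $p=1$ is $D^*(\delta_\infty)=1$. For the second claim, if $h\in C(X^*)$ then $h-h(\infty)$ is a uniform limit of functions in $C_c(X)$, so $\mu_k(h)-h(\infty)\to\mu(h)-(1-p)h(\infty)$.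
\end{proof}

\begin{proof}[Proof of (b)]
The limit $\mu_\infty$ is $a$-invariant, since $h\circ a_t\in C_c(X)$ for $h\in C_c(X)$. Let $p=0$. Pass to a subsequence along which $D(\mu_k)$ tends to the upper limit, and choose by (a) lifts $Q_k\in\mathcal{Q}(\mu_k)$ with $\int f\,dQ_k=D(\mu_k)$. By Lemmas~\ref{lem:compact} and~\ref{lem:dim}(ii) there is $Q\in\mathcal{Q}(\mu_\infty)$ with $\int f\,dQ=\limsup_kD(\mu_k)$, and $\int f\,dQ\le D(\mu_\infty)$ by (a). As $\operatorname{Inv}(X)$ is metrizable, this is upper semicontinuity. If $p>0$, then $X$ is not compact, and the case $p=0$ on $X^*$ together with Lemma~\ref{lem:infty} gives $D(\mu_\infty)+p=D^*(\mu_\infty+p\,\delta_\infty)\ge\limsup_kD^*(\mu_k)=\limsup_kD(\mu_k)$.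
\end{proof}

\subsection{Dimension one forces Lebesgue measure}

We now analyze the case of equality in $d\le1$. The tail bound used for that inequality loses constants and cannot detect equality. We replace the smooth window by the cells of a dyadic grid: the flip identity then turns the average loss of mass in one halving into the entropy of a two-point distribution, which is at most one bit, with equality only for an even split. A fixed grid is not preserved when the origin moves to $s$, so we take a random grid and move it along.

A \emph{dyadic grid} is a sequence $G=(G_j)_{j\in\mathbb{Z}}$, where $G_j$ is the partition of $\mathbb{R}$ into intervals $[\cdot,\cdot)$ of length $2^{-j}$ with endpoints $o_j+2^{-j}\mathbb{Z}$, and $G_{j+1}$ refines $G_j$. Refinement means that $o_{j+1}$ is the image of $o_j\in\mathbb{R}/2^{-j}\mathbb{Z}$ in $\mathbb{R}/2^{-j-1}\mathbb{Z}$. So the grids form a compact metrizable group $\mathbb{S}$, the inverse limit of the circles $\mathbb{R}/2^{-j}\mathbb{Z}$ as $j\to-\infty$. Let $\theta$ be its Haar probability; each $o_j$ is uniformly distributed.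 It is invariant under the shift $G\mapsto G-s$, which is a translation of the group, and under the doubling $G\mapsto2G$, $(2G)_j=2\cdot G_{j+1}$, which is the continuous automorphism $(o_j)_j\mapsto(2o_{j+1})_j$. Let $I_j(G)$ be the cell of $G_j$ that contains $0$; then $I_{j+1}(G)\subset I_j(G)$ and $I_j(2G)=2I_{j+1}(G)$. For $\theta$-a.e.\ $G$, the origin is interior to every $I_j(G)$, and $\bigcup_mI_{-m}(G)=\mathbb{R}$, because $I_{-m}(G)\supset[-L,L]$ unless an endpoint of $G_{-m}$ falls in $(-L,L]$, which has probability at most $2L\,2^{-m}$.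

\begin{lemma}\label{lem:rigid}
If $Q\in\mathcal{Q}$ and $d=1$ $Q$-a.e., then $\nu=\ell$ for $Q$-a.e.\ $(x,\nu)$.
\end{lemma}

\begin{proof}
Let $\tilde Q=Q\otimes\theta$ on $X\times\mathcal{N}\times\mathbb{S}$. Since $Q(X\times\mathcal{N}_0)=1$ and $0$ is a.e.\ interior to the cells, $\nu(I_j(G))>0$ for all $j$, $\tilde Q$-a.e.

\emph{Step 1: the flip identity with a grid.} For Borel $F\ge0$ of $(\nu,G,s)$,
\begin{equation}\label{eq:gridflip}
\iint F(\nu,G,s)\,\nu(ds)\,d\tilde Q=\iint F(T_s\nu,G-s,-s)\,\frac{\nu(ds)}{\nu(\varphi_s)}\,d\tilde Q .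
\end{equation}
Indeed, apply \eqref{eq:flip} to $\int F(\nu,G,s)\,d\theta(G)$, and on the right side replace $G$ by $G-s$ using the invariance of $\theta$. Let $g\ge0$ be Borel on $\mathcal{N}\times\mathbb{S}$ and take $F=g(\nu,G)\,1[s\in I_0(G)]/\nu(I_0(G))$, with $F=0$ if the denominator vanishes. The left side is $\int g\,d\tilde Q$. For the right side, note that $I_j(G-s)=J_j(s)-s$, where $J_j(s)$ is the cell of $G_j$ that contains $s$. So $-s\in I_0(G-s)$ if and only if $0\in J_0(s)$, that is, $s\in I_0(G)$, and then $T_s\nu(I_0(G-s))=\nu(I_0(G))/\nu(\varphi_s)$. We obtain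
\begin{equation}\label{eq:resample}
\int g\,d\tilde Q=\int\frac1{\nu(I_0(G))}\int_{I_0(G)}g(T_s\nu,G-s)\,\nu(ds)\,d\tilde Q :
\end{equation}
resampling the origin inside its cell according to $\nu$ does not change the law.

\emph{Step 2: upper bound.} Let $g=-\log_2\big(\nu(I_1(G))/\nu(I_0(G))\big)\ge0$, with $g=\infty$ if $\nu(I_1(G))=0$. For $s\in I_0(G)$ we have $g(T_s\nu,G-s)=-\log_2\big(\nu(J_1(s))/\nu(I_0(G))\big)$, and $J_1(s)$ is the half of $I_0(G)$ that contains $s$. If $\beta$ is the proportion of $\nu(I_0(G))$ carried by the left half, the inner average in \eqref{eq:resample} is $H(\beta)=-\beta\log_2\beta-(1-\beta)\log_2(1-\beta)$. Hence $\int g\,d\tilde Q=\int H(\beta)\,d\tilde Q\le1$, with equality only if $\beta=\frac12$ a.e.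

\emph{Step 3: lower bound.} The map $\Theta(x,\nu,G)=(\hat a_{\log2}(x,\nu),2G)$ is a bijection of $X\times\mathcal{N}_0\times\mathbb{S}$ that preserves $\tilde Q$. Since $A_{\log2}\nu$ is proportional to the image of $\nu$ under doubling and $I_j(2G)=2I_{j+1}(G)$, we have $g\circ\Theta^k=-\log_2\big(\nu(I_{k+1})/\nu(I_k)\big)$. The sum telescopes, and $I_n\subset[-2^{-n},2^{-n}]$ gives
\[
\frac1n\sum_{k<n}g\circ\Theta^k=\frac{-\log_2\nu(I_n)+\log_2\nu(I_0)}n\ \ge\ \frac{-\log_2\nu([-2^{-n},2^{-n}])}n+\frac{\log_2\nu(I_0)}n ,
\]
and the right side tends to $d(\nu)=1$ a.e. The left side is nonnegative with integral $\int g\,d\tilde Q$, so Fatou's lemma gives $\int g\,d\tilde Q\ge1$. By Step 2, the two halves of $I_0(G)$ have equal $\nu$-mass a.e.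

\emph{Step 4: all cells.} Applying $\Theta^j$, $j\in\mathbb{Z}$, we see that the set $E$ of $(\nu,G)$ such that the two halves of $I_j(G)$ have equal $\nu$-mass for every $j$ has full measure. Take for $F$ in \eqref{eq:gridflip} the indicator of $(\nu,G)\notin E$. The left side vanishes, so for $\tilde Q$-a.e.\ $(x,\nu,G)$ and $\nu$-a.e.\ $s$ we have $(T_s\nu,G-s)\in E$, which says that the halves of $J_j(s)$ have equal $\nu$-mass for every $j$. A cell of positive $\nu$-mass contains such an $s$, so its halves have equal, positive mass. Starting from $I_{-m}(G)$ and descending, all its subcells of a given level have equal mass. These subcells generate the Borel sets of $I_{-m}(G)$ and are closed under intersection, so $\nu|_{I_{-m}(G)}$ is a multiple of Lebesgue measure. The cells $I_{-m}(G)$ increase to $\mathbb{R}$, so $\nu$ is a multiple of Lebesgue measure, and $\nu(\varphi)=1$ gives $\nu=\ell$.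
\end{proof}

\begin{proof}[Proof of (c)]
Suppose $D(\mu)=1$. By (a) there is $Q\in\mathcal{Q}(\mu)$ with $\int f\,dQ=1$. By Lemma~\ref{lem:dim}(i), $\int d\,dQ=1$ and $d\le1$, so $d=1$ a.e. Lemma~\ref{lem:rigid} gives $Q=\mu\otimes\delta_\ell$, and $\mu$ is $U$-invariant by Lemma~\ref{lem:extreme}. Conversely, if $\mu$ is $U$-invariant, then $\mu\otimes\delta_\ell\in\mathcal{Q}(\mu)$, and (a) gives $D(\mu)\ge f(\ell)=1$; also $D(\mu)\le1$ since $\dim\le1$.

Now let $D(\mu_k)\to1$, $\mu_k\to\mu_\infty$ vaguely, and $p=1-\mu_\infty(X)$. By (b), $D(\mu_\infty)+p\ge1$. If $p=0$, then $D(\mu_\infty)=1$ and $\mu_\infty$ is $U$-invariant. If $p>0$, then $D^*(\mu_\infty+p\,\delta_\infty)=1$ by Lemma~\ref{lem:infty}, so $\mu_\infty+p\,\delta_\infty$ is $U$-invariant on $X^*$, and so is its restriction $\mu_\infty$ to the invariant set $X$. In both cases $\mu_\infty$ is also $a$-invariant, hence $B$-invariant.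
\end{proof}

\subsection{Sharpness}

\begin{proof}[Proof of (d)]
We let measures of dimension $1$ converge to a fixed point. Let $\Gamma<\mathrm{SL}_2(\mathbb{R})$ be a cocompact lattice, $Z=\Gamma\backslash\mathrm{SL}_2(\mathbb{R})$ with the action $b\cdot\Gamma g=\Gamma gb^{-1}$, and $m_Z$ the invariant probability. It is $a$-ergodic by Moore's ergodicity theorem. Every $U$-orbit is free: if $u_s\cdot\Gamma g=\Gamma g$, then $gu_{-s}g^{-1}\in\Gamma$, and a cocompact lattice contains no nontrivial unipotent element, so $s=0$.

Let $X=Z\times\mathbb{N}$ with the trivial action on the discrete factor $\mathbb{N}$, and $\mu_k=m_Z\otimes\delta_k$. Each $\mu_k$ is $a$-invariant, ergodic, $u$-free and $U$-invariant, so $\dim^u\mu_k=D(\mu_k)=1$ by (c). On $X$ all the mass escapes: $\mu_k\to0$ vaguely, $p=1$ and $D(0)=0$. So (b) is an equality and fails if $p$ is replaced by $cp$ with $c<1$. On $X^*$ we have $\mu_k\to\delta_\infty$ by Lemma~\ref{lem:infty}, and $\delta_\infty$ is ergodic and not $u$-free. So Theorem~\ref{thm:main} is an equality for this sequence, and it fails if non-free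 measures are given a value $c<1$.

Finally, in Example~\ref{ex:jump} we have $D(\mu_k)=0$ for all $k$ and $D(\lim_k\mu_k)=1$, so $D$ is not lower semicontinuous.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EL}
Einsiedler and Lindenstrauss, \emph{Diagonal actions on locally homogeneous spaces}, Clay Math.\ Proc.\ 10 (2010).

\bibitem{Solan}
Omri Nisan Solan, \emph{Critical exponent gap and leafwise dimension}, arXiv:2404.00700 (2024).

\end{thebibliography}
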